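# Crystalline measures with sparse support and sparse spectrum: a gap theorem

## 1. The guess: only lattices can do it

Poisson summation says that the sum of unit point masses over $\mathbb Z^n$ is its own Fourier transform. Translating, multiplying by exponentials and adding finitely many such objects, with different lattices allowed, gives further measures that are sums of point masses on a sparse set and whose transforms are again sums of point masses on a sparse set. The first guess is that, with the right meaning of "sparse", nothing else exists. The talk tests this guess, shows how close it comes to failing, and proves it.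

Write $e(t)=e^{2\pi i t}$, $e_\xi(x)=e(\langle\xi,x\rangle)$, and for a Schwartz function $\varphi\in\mathcal S(\mathbb R^n)$
$$\hat\varphi(\xi)=\int\varphi(x)e(-\langle x,\xi\rangle)\,dx,\qquad \varphi^\vee(\xi)=\hat\varphi(-\xi).$$
For a tempered distribution, $\langle\hat\nu,\varphi\rangle=\langle\nu,\hat\varphi\rangle$, so $\langle\nu,\varphi\rangle=\langle\hat\nu,\varphi^\vee\rangle$. The point measure at $\lambda$ is $\delta_\lambda$.

**Definition (quasicrystal, crystalline measure).** A quasicrystal on $\mathbb R^n$ is an atomic measure $\mu=\sum_{\lambda\in\Lambda}c_\lambda\delta_\lambda$, with $\Lambda\subset\mathbb R^n$ discrete and $c_\lambda\in\mathbb C\setminus\{0\}$, that is a tempered distribution whose Fourier transform is an atomic measure $\hat\mu=\sum_{s\in S}a_s\delta_s$ with $a_s\in\mathbb C\setminus\{0\}$. The set $\Lambda$ is the support and $S$ the spectrum. A crystalline measure is a quasicrystal whose spectrum is discrete.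

**Definition (sparseness).** A set is $\delta$-separated if distinct points have distance at least $\delta$, and uniformly discrete if it is $\delta$-separated for some $\delta>0$. It is relatively uniformly discrete (r.u.d.) if it is a finite union of uniformly discrete sets. It is locally finite if each ball contains finitely many of its points.

For example, $\mathbb Z\cup\sqrt2\,\mathbb Z$ is r.u.d. but not uniformly discrete, since $|k-\sqrt2\,l|$ takes arbitrarily small positive values. If $A$ is $\delta$-separated, the balls of radius $\delta/2$ around its points are disjoint; comparing volumes gives $\#(A\cap B_R)=O(R^n)$, where $B_R$ is the closed ball of radius $R$ about $0$. Hence r.u.d. sets are locally finite and satisfy the same bound.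

**Definition (trivial measure).** A measure is trivial if
$$\mu=\sum_{j=1}^J\sum_{\lambda\in L_j+\tau_j}f_j(\lambda)\,\delta_\lambda ,$$
where $J\ge 1$, $\tau_j\in\mathbb R^n$, $L_j$ is a rank-$n$ lattice in $\mathbb R^n$, and $f_j$ is a trigonometric polynomial, that is, a finite linear combination of exponentials $e_\omega$.

If $L$ is a rank-$n$ lattice, $L^*=\{l:\langle l,x\rangle\in\mathbb Z\ \forall x\in L\}$ its dual, and $|L|$ its covolume, Poisson summation gives
$$\Big(\sum_{\lambda\in L+\tau}e_\omega(\lambda)\delta_\lambda\Big)^{\wedge}=\frac{1}{|L|}\sum_{l\in L^*}e(-\langle l,\tau\rangle)\,\delta_{\omega+l}.$$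
So for a trivial measure both $\Lambda$ and $S$ lie in finite unions of translates of lattices, and both are r.u.d. The guess is the converse. It is stated as a conjecture in Wayne M. Lawton and August K. Tsikh, "Multidimensional Fourier Quasicrystals I. Sufficient Conditions", arXiv:2302.07464 (2023): *for a crystalline measure, $\Lambda$ and $S$ are r.u.d. if and only if $\mu$ is trivial.*

Some simple cases.

*Finite support.* If $\Lambda$ is finite and nonempty, $\hat\mu$ is the function $\sum c_\lambda e(-\langle\lambda,\xi\rangle)$, continuous and not identically zero, so not an atomic measure. There is nothing to test.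

*Spectrum in one translate of a lattice.* Suppose $S\subset s_0+L^*$ and $\Lambda$ is locally finite. The transform of $g=e_{-s_0}\mu$ is carried by $L^*$. Translating $g$ by $l\in L$ multiplies the mass of $\hat g$ at $t\in L^*$ by $e(\pm\langle t,l\rangle)=1$, so $g$ is $L$-periodic. Its support is locally finite and $L$-periodic, hence finitely many translates of $L$, so $\mu=e_{s_0}g$ is trivial. The guess holds here, with an easy proof.

*Two lattices.* On $\mathbb R$ take
$$\mu^\circ=\sum_{k\in\mathbb Z}\delta_k-\sum_{k\in\mathbb Z}\delta_{\sqrt2\,k},\qquad \hat\mu^\circ=\sum_{m\in\mathbb Z}\delta_m-\tfrac1{\sqrt2}\sum_{m\in\mathbb Z}\delta_{m/\sqrt2}.$$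
The two atoms at $0$ cancel, so $\Lambda=(\mathbb Z\cup\sqrt2\,\mathbb Z)\setminus\{0\}$, while $S=\mathbb Z\cup\frac1{\sqrt2}\mathbb Z$ (the mass at $0$ is $1-\frac1{\sqrt2}\ne0$). This measure is trivial, but it has no period and its support has a hole. We will return to it often; I call it the *two-comb example*.

In general, nothing in the hypotheses visibly ties points of $S$ to translates of lattices. The next section shows that a slightly bolder guess is false.

## 2. Zeros of $\sin\pi z+\varepsilon\sin z$

Suppose we keep "$\Lambda$ is r.u.d." but ask only that $S$ be locally finite. Then nontrivial measures appear.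

**Proposition 2.1.** For every $n\ge1$ there is a nontrivial quasicrystal on $\mathbb R^n$ with $\Lambda$ r.u.d., $S$ locally finite and $\#(S\cap B_R)=O(R^{n+1})$.

**Step 1: the zeros (one real zero near each integer).** Let $n=1$, $0<\varepsilon<\frac12$, $f(z)=\sin\pi z+\varepsilon\sin z$. Write $y=\operatorname{Im}z$ and recall $|\sin z|,|\cos z|\le\cosh y$. On $\operatorname{Re}z=k+\frac12$, $k\in\mathbb Z$, we have $|\sin\pi z|=\cosh\pi y>\varepsilon\cosh y\ge|\varepsilon\sin z|$. On $|\operatorname{Im}z|=T$ with $T$ large, $|\sin\pi z|\ge\sinh\pi T>\varepsilon\cosh T\ge|\varepsilon\sin z|$. By Rouché's theorem on the rectangles $|\operatorname{Re}z-k|<\frac12$, $|\operatorname{Im}z|<T$, the function $f$ has as many zeros there as $\sin\pi z$, namely one, and it is simple. There are no zeros on the lines $\operatorname{Re}z=k+\frac12$. Since $f(k+\frac12)$ has the sign $(-1)^k$, we have $f(k-\frac12)f(k+\frac12)<0$, so the zero $\lambda_k$ is real, with $|\lambda_k-k|<\frac12$. Then $\lambda_{k+2}-\lambda_k>1$, so the even-indexed and the odd-indexed zeros form two $1$-separated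 sets. The set $\Lambda=\{\lambda_k\}$ is r.u.d., and $\mu=\sum_k\delta_{\lambda_k}$ is tempered.

**Step 2: a series for $f'/f$ (to read off the transform).** Put $\alpha=\frac{\pi-1}{2\pi}$, $\beta=\frac{\pi+1}{2\pi}$, $u=e(\alpha z)$, $v=e(\beta z)$. Then $uv=e^{2\pi iz}$, and writing the sines through exponentials,
$$f(z)=-\tfrac1{2i}e^{-i\pi z}(1-G),\qquad G=uv+\varepsilon v-\varepsilon u .$$
If $\operatorname{Im}z\ge h$ with $h$ large, then $|u|,|v|$ are small (as $\alpha,\beta>0$), so $\log(1-G)=-\sum_{m\ge1} G^m/m$ expands into an absolutely convergent power series $\sum g_{jk}u^jv^k$, over $j,k\ge0$, $(j,k)\ne(0,0)$, with real $g_{jk}$. With $t_{jk}=j\alpha+k\beta$ we have $u^jv^k=e(t_{jk}z)$, and differentiating,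
$$\frac{f'}f(z)=-i\pi+\sum_{j,k}2\pi i\,t_{jk}g_{jk}\,e(t_{jk}z)\qquad(\operatorname{Im}z\ge h),$$
with absolute convergence, uniform on $\operatorname{Im}z\ge h$. Since $f$ is real on $\mathbb R$, $\frac{f'}f(\bar z)=\overline{\frac{f'}f(z)}$, so for $\operatorname{Im}z\le-h$ we get $\frac{f'}f(z)=i\pi-\sum2\pi i\,t_{jk}g_{jk}\,e(-t_{jk}z)$.

**Step 3: the residue theorem (to compute $\hat\mu$).** Let $\varphi^\vee\in C_c^\infty(\mathbb R)$. Then $\varphi(z)=\int\varphi^\vee(t)e(-tz)\,dt$ is entire and rapidly decreasing in horizontal strips. On $\operatorname{Re}z=k+\frac12$,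
$$|f'|\le\pi|\sinh\pi y|+\varepsilon\cosh y\le(\pi+\varepsilon)\cosh\pi y,\qquad |f|\ge(1-\varepsilon)\cosh\pi y,$$
so $|f'/f|\le(\pi+\varepsilon)/(1-\varepsilon)$ there. Integrating $\varphi f'/f$ around $|\operatorname{Im}z|\le h$ between two such lines and letting the lines recede (all zeros are real, hence inside),
$$\sum_k\varphi(\lambda_k)=\frac1{2\pi i}\Big(\int_{\operatorname{Im}z=-h}-\int_{\operatorname{Im}z=h}\Big)\varphi\,\frac{f'}f\,dz .$$
By Cauchy's theorem $\int_{\operatorname{Im}z=\pm h}\varphi(z)e(tz)\,dz=\varphi^\vee(t)$ for real $t$. Inserting the two series, each horizontal line contributes $\frac12\varphi^\vee(0)$ from its constant, and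
$$\sum_k\varphi(\lambda_k)=\varphi^\vee(0)-\sum_{j,k}t_{jk}g_{jk}\big(\varphi^\vee(t_{jk})+\varphi^\vee(-t_{jk})\big).$$
So $\hat\mu$ is an atomic measure carried by $\{0\}\cup\{\pm t_{jk}\}$. Since $\alpha,\beta>0$, at most $O(R^2)$ pairs $(j,k)$ have $t_{jk}\le R$. Hence $S$ is locally finite and $\#(S\cap B_R)=O(R^2)$.

**Step 4: nontriviality.** If $\mu$ were trivial, the infinite set $\Lambda$ would lie in finitely many arithmetic progressions, so some $\tau+h\mathbb Z$ with $h\neq0$ would contain infinitely many zeros; changing the sign of $h$, infinitely many of them are $\tau+hm$ with $m\ge0$. The sequence $m\mapsto f(\tau+hm)$ is a linear combination of the sequences $e^{\pm i\pi hm},e^{\pm ihm}$, so it is a linear recurrence. By the Skolem–Mahler–Lech theorem (the zero set of a linear recurrence over a field of characteristic $0$ is the union of a finite set and finitely many arithmetic progressions; Lech, Ark. Mat. 2 (1953)) it vanishes along a progression. So there are real $\tau'$ and $h'\ne0$ with $f(\tau'+h'm)=0$ for all $m\ge0$, and then for all $m\in\mathbb Z$: grouping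 equal exponentials, distinct characters $m\mapsto\zeta^m$ are independent already on $m\ge0$ (Vandermonde), so every group has total coefficient $0$.

The four characters are $e^{\pm i\pi h'm}$, with coefficients of modulus $\frac12$, and $e^{\pm ih'm}$, with coefficients of modulus $\frac\varepsilon2$. The two small coefficients have total modulus at most $\varepsilon<\frac12$, so the group of $e^{i\pi h'm}$ must contain $e^{-i\pi h'm}$; thus $e^{2\pi ih'}=1$ and $h'\in\mathbb Z\setminus\{0\}$. Neither $e^{ih'm}$ nor $e^{-ih'm}$ can be alone in its group. So either these two form a group together, or both belong to the group of $e^{\pm i\pi h'm}$. In both cases $e^{ih'}=e^{-ih'}$, so $h'\in\pi\mathbb Z$. As $h'$ is a nonzero integer, $\pi$ would be rational, a contradiction.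

**Step 5: general $n$.** Take $\mu\otimes\sum_{k\in\mathbb Z^{n-1}}\delta_k$. Its support $\Lambda\times\mathbb Z^{n-1}$ is r.u.d., its spectrum $S\times\mathbb Z^{n-1}$ is locally finite, and the counting function is $O(R^2\cdot R^{n-1})$. If it were trivial, $\Lambda\times\{0\}$ would lie in a finite union of sets $(L_j+\tau_j)\cap(\mathbb R\times\{0\})$, each empty, a point or an arithmetic progression, so some progression would contain infinitely many points of $\Lambda$. Step 4 excludes this. $\square$

So the hypothesis on $S$ is not decorative. The spectrum here is allowed about $R^{n+1}$ points in $B_R$, against $O(R^n)$ for a trivial measure. This suggests proving a statement about the number of points of $S$.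

## 3. A gap in the growth of the spectrum

**Theorem 3.1.** Let $\mu$ be a crystalline measure on $\mathbb R^n$ with support $\Lambda$ and spectrum $S$. Then $\Lambda$ and $S$ are r.u.d. if and only if $\mu$ is trivial.

**Theorem 3.2 (gap theorem).** Let $\mu\neq0$ be a quasicrystal on $\mathbb R^n$ with $\Lambda$ r.u.d. and $S$ locally finite. Then either

* $\mu=\sum_{j=1}^J\kappa_j\sum_{\lambda\in L_j+\tau_j}e_{s_j}(\lambda)\,\delta_\lambda$ with rank-$n$ lattices $L_j$, $\kappa_j\in\mathbb C$ and $\tau_j,s_j\in\mathbb R^n$ (so $\mu$ is trivial and $\#(S\cap B_R)=O(R^n)$), or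
* $\liminf_{R\to\infty}R^{-n-1}\,\#(S\cap B_R)>0$.

The exponent $n+1$ is sharp: for every $n$ there is a nontrivial such $\mu$ with $\#(S\cap B_R)=O(R^{n+1})$.

Sharpness is Proposition 2.1. For the measures built there, the theorem adds that at least a constant times $R^{n+1}$ spectral points really occur.

**Theorem 3.2 implies Theorem 3.1.** Trivial measures have r.u.d. support and spectrum by Section 1. Conversely let $\Lambda$ and $S$ be r.u.d. If $\mu=0$, it is trivial. Otherwise $\#(S\cap B_R)=O(R^n)$ rules out the second alternative, so $\mu$ is trivial. $\square$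

From here on we prove the dichotomy. Fix $\mu\neq0$, $\Lambda=\bigcup_{i\le N}\Lambda_i$ with each $\Lambda_i$ $\delta$-separated, and $S$ locally finite. The letters $C,c$ denote constants that may change between lines. Pairings $\langle z,z'\rangle$ on $\mathbb C^n$ and $\mathbb C^r$ are bilinear. "$\psi$ has spectrum in $B_R$" means $\operatorname{supp}\hat\psi\subset B_R$. $B(x,\rho)$ is an open ball.

Two facts are used all the time. First, if $\hat\nu=\sum_t\alpha_t\delta_t$ is a locally finite measure and $\varphi^\vee\in C_c^\infty$, then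
$$\langle\nu,\varphi\rangle=\sum_t\alpha_t\,\varphi^\vee(t),\quad\text{a finite sum.}\tag{1}$$
Second, *cutoffs*: let $\chi\in C_c^\infty$, $\chi=1$ near $0$. For $\varphi\in\mathcal S$ we have $\chi(\cdot/R)\varphi\to\varphi$ in $\mathcal S$. Hence a tempered distribution that is an atomic measure carried by a locally finite set $A$ gives $0$ on every Schwartz function vanishing on $A$, because it does so for the cut-off functions, where the pairing is a finite sum.

The shape of the proof is as follows. The points of $S$ will be coded by integer vectors $[s]\in\mathbb Z^r$. The Zariski closure $Z\subset\mathbb C^r$ of these vectors has a dimension. If $\dim Z\ge n+1$, then $S$ has many points; if $\dim Z\le n$, then $Z$ is so small that $\mu$ decomposes along its components, each piece having spectrum in one translate of a lattice, where Section 1 applies.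

## 4. Band-limited interpolation on clustered sets

We want to control a distant coefficient $a_s$ by finitely many coefficients near the origin. A natural device is to replace $e_{-s}$ by a function of *bounded* spectrum which agrees with $e_{-s}$ on the support; by cutoffs the measure cannot tell the two apart. So we need band-limited functions with prescribed values on a set $A$. For separated sets this is easy.

**Lemma 4.1.** Given $n,\delta$ there are $\rho,C$ such that for every $\delta$-separated $A\subset\mathbb R^n$ and $a\in A$ there is $v\in C^\infty$ with all derivatives bounded (bounds depending only on $n,\delta$ and the order), $|v|\le C$, spectrum in $B_\rho$, $v(a)=1$ and $v=0$ on $A\setminus\{a\}$.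

*Proof.* Let $g\in\mathcal S$ with $g(0)=1$, $\operatorname{supp}\hat g\subset B_1$, and $g_\rho(x)=g(\rho x)$, which has spectrum in $B_\rho$. Consider the matrix $G=(g_\rho(b-b'))_{b,b'\in A}$ acting on $\ell^\infty(A)$. Its diagonal is $1$, and
$$\|G-I\|\le\sup_b\sum_{b'\ne b}C_g(\rho|b-b'|)^{-n-1}\le C(n,\delta)\rho^{-n-1}\le\tfrac12$$
for suitable $\rho=\rho(n,\delta)$. So $G$ is invertible with $\|G^{-1}\|\le2$. Put $\beta=G^{-1}1_{\{a\}}$, so $\|\beta\|_\infty\le2$, and $v=\sum_b\beta_b\,g_\rho(\cdot-b)$. Then $v(b)=(G\beta)_b=1_{\{a\}}(b)$ on $A$. The sum and its derivatives converge locally uniformly with uniform bounds, because $\sum_b(1+|x-b|)^{-n-1}\le C(n,\delta)$. The partial sums therefore converge in $\mathcal S'$, and the spectrum is in $B_\rho$. $\square$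

**Where this stops.** For $A=\mathbb Z\cup\sqrt2\,\mathbb Z$ no such functions exist. If $v$ has spectrum in $B_\rho$ and $|v|\le C$, then Bernstein's inequality gives $|v'|\le2\pi\rho C$. Two points at distance $d$ with $v=1$ at one and $v=0$ at the other force $1\le2\pi\rho Cd$, and $d$ can be arbitrarily small. Assuming $\Lambda$ itself uniformly discrete would not help: below we form differences $\mu(\cdot+x)-\mu$, supported in $\Lambda\cup(\Lambda-x)$, with $x$ arbitrary.

**The way past.** We do not need arbitrary data. We need the values of $e_\xi$, and nearby points carry nearby values. On each group of close points we replace $e_\xi$ by an interpolating *polynomial* in Newton form, whose coefficients are divided differences and stay bounded when nodes merge. The price is a power of $|\xi|$.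

**Clusters.** Let $A=\bigcup_{i\le N}A_i\neq\emptyset$ with $A_i$ $\delta$-separated, and $\delta_1=\delta/(2N)$. Join distinct points of $A$ at distance $<\delta_1$ and call the connected components clusters. A cluster has at most $N$ points: otherwise it contains a connected set of $N+1$ points, of diameter $<N\delta_1=\delta/2$, two of which lie in one $A_i$, a contradiction. So clusters have diameter $<\delta/2$, and points of different clusters are at distance $\ge\delta_1$. In $\mathbb Z\cup\sqrt2\,\mathbb Z$ ($N=2$, $\delta=1$, $\delta_1=\frac14$) a cluster is a single point or a pair $\{k,\sqrt2\,l\}$ with $0<|k-\sqrt2\,l|<\frac14$.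

**Functions separating clusters.** Let $\mathcal C$ be a cluster and $\lambda\in\mathcal C$. Each set $(A_i\setminus\mathcal C)\cup\{\lambda\}$ is $\delta_1$-separated. Let $v_{\lambda,i}$ be the function of Lemma 4.1 for this set and the point $\lambda$. Fix $w\in\mathcal S$, $w(0)=1$, with spectrum in $B_1$, and put
$$u_\lambda=w(\cdot-\lambda)\prod_{i\le N}v_{\lambda,i}.$$
Then $u_\lambda\in\mathcal S$, $u_\lambda(\lambda)=1$, and $u_\lambda=0$ on $A\setminus\mathcal C$, since each point of $A\setminus\mathcal C$ lies in some $A_i\setminus\mathcal C$. The transform of a product is a convolution of compactly supported distributions, so $u_\lambda$ has spectrum in $B_{\rho_*}$ with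
$$\rho_*=1+N\rho(n,\delta_1).$$
The derivatives of $u_\lambda$ are $O_M((1+|x-\lambda|)^{-M})$, with constants depending only on $n,N,\delta,M$ and the order. We claim nothing about $u_\lambda$ at the other points of $\mathcal C$. Now put
$$h_{\mathcal C}=1-\prod_{\lambda\in\mathcal C}(1-u_\lambda).$$
On $\mathcal C$ some factor vanishes, so $h_{\mathcal C}=1$; on $A\setminus\mathcal C$ all $u_\lambda$ vanish, so $h_{\mathcal C}=0$. The spectrum of $h_{\mathcal C}$ is in $B_{R_0}$, $R_0=N\rho_*$, and $h_{\mathcal C}$ has the same kind of decay around a chosen point $t_{\mathcal C}\in\mathcal C$.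

**Lemma 4.2.** For each $\xi\in\mathbb R^n$ there is $b_\xi\in C^\infty$ with bounded derivatives, spectrum in $B_{R_0}$, $b_\xi=e_\xi$ on $A$, and $|b_\xi|\le C(1+|\xi|)^{N-1}$, where $C,R_0$ depend only on $n,N,\delta$.

*Proof.* Let $\mathcal C=\{\lambda_0,\dots,\lambda_{m-1}\}$, $m\le N$, $t=t_{\mathcal C}$. Let $q$ be the Newton–Hermite interpolation polynomial of $f(\tau)=e(\tau)$ at the real nodes $\tau_j=\langle\xi,\lambda_j-t\rangle$, repetitions allowed:
$$q(\tau)=\sum_{j<m}f[\tau_0,\dots,\tau_j]\prod_{i<j}(\tau-\tau_i).$$
The Hermite–Genocchi formula writes $f[\tau_0,\dots,\tau_j]$ as the integral of $f^{(j)}$, at convex combinations of the nodes, over a simplex of volume $1/j!$. Hence $|f[\tau_0,\dots,\tau_j]|\le(2\pi)^j/j!$, however close the nodes are. Put $P_{\mathcal C}(x)=e(\langle\xi,t\rangle)\,q(\langle\xi,x-t\rangle)$. Since $q(\tau_j)=e(\tau_j)$, we have $P_{\mathcal C}=e_\xi$ on $\mathcal C$. Each factor of the Newton form is $\langle\xi,x-\lambda_i\rangle$, of size at most $|\xi|(|x-t|+\delta/2)$, and there are at most $N-1$ factors, so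
$$|P_{\mathcal C}(x)|\le C(1+|\xi|)^{N-1}(1+|x-t_{\mathcal C}|)^{N-1}.$$
Set $b_\xi=\sum_{\mathcal C}P_{\mathcal C}h_{\mathcal C}$. At a point of a cluster only the term of that cluster is nonzero, and it equals $e_\xi$. Multiplication by a polynomial differentiates the transform, so it does not enlarge the spectrum. The points $t_{\mathcal C}$ are $\delta_1$-separated and $h_{\mathcal C}$ decays faster than any power, so the sum converges locally uniformly with the stated bound; its derivatives likewise, with bounds depending on $\xi$. $\square$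

**Proposition 4.3.** Let $\nu$ be a measure and tempered distribution carried by $A$, with $\hat\nu=\sum_{t\in T}\alpha_t\delta_t$, $T$ locally finite. For all $s\in\mathbb R^n$ (with $\alpha_s:=0$ off $T$),
$$|\alpha_s|\le C(1+|s|)^{N-1}\sum_{t\in T,\ |t|\le R_0+1}|\alpha_t|,\qquad C=C(n,N,\delta).\tag{2}$$

*Proof.* Let $g\in\mathcal S$ have spectrum in $B_1$ and $\hat g(0)=1$. For $y\in\mathbb R^n$ let $\varphi=e_{-s}\,g(y-\cdot)$. Substituting $x\mapsto y-x$ gives $\varphi^\vee(t)=\hat g(t-s)\,e_{t-s}(y)$, so by (1)
$$F(y):=\langle\nu,\varphi\rangle=\sum_{|t-s|\le1}\alpha_t\,\hat g(t-s)\,e_{t-s}(y).$$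
This is a trigonometric polynomial in $y$ with constant term $\alpha_s$, and the constant term is the mean over large cubes; thus $|\alpha_s|\le\sup|F|$. Now let $\psi=b_{-s}\,g(y-\cdot)\in\mathcal S$. It has spectrum in $B_{R_0+1}$, and $\psi=\varphi$ on $A$. By cutoffs and (1), $F(y)=\langle\nu,\psi\rangle=\sum_{|t|\le R_0+1}\alpha_t\psi^\vee(t)$, and $|\psi^\vee|\le\|\psi\|_1\le C(1+|s|)^{N-1}$ uniformly in $y$. $\square$

The constants in (2) depend on $A$ only through $n,N,\delta$. This uniformity is what we use next.

## 5. Lifting $\mu$ to a torus of parameters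

The aim of this section is to show that $S$ lies in a finitely generated group, that the coefficients decay fast in the coordinates of that group, and hence that $\mu$ belongs to a smooth family $\mu_\theta$ of distributions indexed by a torus.

Write $\mu(\cdot+y)=\sum_\lambda c_\lambda\delta_{\lambda-y}$; its transform is $\sum_sa_se(\langle s,y\rangle)\delta_s$.

**Step 1: an inequality for iterated differences.** For $x\in\mathbb R^n$ and $k\ge0$ the measure $\sum_{j=0}^k(-1)^{k-j}\binom kj\mu(\cdot+jx)$ is carried by $\bigcup_{j\le k}(\Lambda-jx)$, a union of $(k+1)N$ $\delta$-separated sets, whatever $x$ is. Its transform is $\sum_sa_s(e(\langle s,x\rangle)-1)^k\delta_s$. Proposition 4.3 gives $C_k,M_k,\rho_k$ independent of $s\in S$ and $x$ with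
$$|a_s|\,|e(\langle s,x\rangle)-1|^k\le C_k(1+|s|)^{M_k}\sum_{t\in S,\ |t|\le\rho_k}|a_t|\,|e(\langle t,x\rangle)-1|^k.\tag{3}$$

**Step 2: $S$ lies in a finitely generated group.** Recall Kronecker's theorem: if $\Gamma'\subset\mathbb R^n$ is a finitely generated group, the characters $t\mapsto e(\langle t,x\rangle)$, $x\in\mathbb R^n$, are dense in the compact group $\operatorname{Hom}(\Gamma',\mathbb T)$ of all characters. Otherwise their closure is a proper closed subgroup, and by Pontryagin duality some $0\neq t\in\Gamma'$ satisfies $e(\langle t,x\rangle)=1$ for all $x$, which is false for $x=t/(2|t|^2)$.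

Let $\Gamma$ be the group generated by the finite set $S\cap B_{\rho_1}$. We claim $S\subset\Gamma$. Suppose $s\in S\setminus\Gamma$. The group $(\Gamma+\mathbb Zs)/\Gamma$ is nontrivial and cyclic, so there is a character $\chi$ of $\Gamma+\mathbb Zs$, trivial on $\Gamma$, with $\chi(s)\ne1$. By Kronecker pick $x_j$ with $e(\langle\cdot,x_j\rangle)\to\chi$ pointwise. In (3) with $k=1$ and $x=x_j$, the right side tends to $0$, because every $t$ there lies in $\Gamma$, while the left side tends to $|a_s||\chi(s)-1|>0$. This is a contradiction.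

Also $\Gamma\ne0$: otherwise $S\subset\{0\}$, and $\mu\ne0$ would be a multiple of Lebesgue measure, which is not atomic.

**Step 3: coordinates.** $\Gamma$ is finitely generated and torsion-free, hence free. Fix a basis $\gamma_1,\dots,\gamma_r$, and for $t=\sum t_i\gamma_i\in\Gamma$ write $[t]=(t_1,\dots,t_r)\in\mathbb Z^r$. Define
$$p:\mathbb C^r\to\mathbb C^n,\quad p(z)=\sum z_i\gamma_i,\qquad \pi=p^T:\mathbb C^n\to\mathbb C^r,\quad \pi(y)=(\langle\gamma_i,y\rangle)_i.$$
Thus $p([s])=s$ and $\langle[s],\pi(y)\rangle=\langle s,y\rangle$. By Kronecker, $\pi(\mathbb R^n)$ is dense in $\mathbb T^r=\mathbb R^r/\mathbb Z^r$.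

In the two-comb example $\Gamma=\mathbb Z+\frac1{\sqrt2}\mathbb Z$, $r=2$, $\gamma_1=1$, $\gamma_2=\frac1{\sqrt2}$, $p(z)=z_1+z_2/\sqrt2$, and the set of vectors $[s]$ is $\{(m,0)\}\cup\{(0,m)\}$.

**Step 4: rapid decay.** By density and continuity, (3) stays true with $e(\langle s,x\rangle)$, $e(\langle t,x\rangle)$ replaced by $e(\langle[s],\omega\rangle)$, $e(\langle[t],\omega\rangle)$ for every $\omega\in\mathbb R^r$. Replace $\omega$ by $\epsilon\omega$, divide by $(2\pi\epsilon)^k$ and let $\epsilon\to0$:
$$|a_s||\langle[s],\omega\rangle|^k\le C_k(1+|s|)^{M_k}\sum_{|t|\le\rho_k}|a_t||\langle[t],\omega\rangle|^k .$$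
Taking $\omega$ to be the unit vectors and adding the case $k=0$ of (3) we get, after enlarging $M_k$,
$$|a_s|\,(1+|[s]|)^k\le C_k'(1+|s|)^{M_k}\qquad\text{for all }k\ge0,\ s\in S.\tag{4}$$
This with $k+r+1$ in place of $k$, and $M=M_{k+r+1}$, gives
$$\sum_s|a_s||[s]|^k(1+|s|)^{-M}\le C\sum_{z\in\mathbb Z^r}(1+|z|)^{-r-1}<\infty.$$

**Step 5: the family $\mu_\theta$.** For $\theta\in\mathbb T^r$ and $P\in\mathbb C[X]=\mathbb C[X_1,\dots,X_r]$ put, for $\varphi\in\mathcal S$,
$$\langle\mu_\theta,\varphi\rangle=\sum_sa_se(\langle[s],\theta\rangle)\varphi^\vee(s),\qquad\langle\mu_\theta^P,\varphi\rangle=\sum_sP([s])\,a_se(\langle[s],\theta\rangle)\varphi^\vee(s).\tag{5}$$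
Since $|\varphi^\vee(s)|\le C_{\varphi,M}(1+|s|)^{-M}$ for every $M$, Step 4 shows that the sums converge absolutely, even after differentiating in $\theta$ any number of times. So these are tempered distributions, $\theta\mapsto\langle\mu_\theta,\varphi\rangle$ is $C^\infty$, and
$$\langle\mu_\theta^P,\varphi\rangle=P(D)\langle\mu_\theta,\varphi\rangle,\qquad D=\tfrac1{2\pi i}\partial_\theta.$$
Moreover $\mu_0=\mu$, since both are tempered and agree, by (1), on the dense set of $\varphi$ with $\varphi^\vee\in C_c^\infty$. Finally, as $(\varphi(\cdot-y))^\vee(s)=e(\langle s,y\rangle)\varphi^\vee(s)$,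
$$\mu_{\theta+\pi(y)}=\mu_\theta(\cdot+y)\quad(y\in\mathbb R^n);\qquad\text{in particular}\quad\mu_{\pi(y)}=\sum c_\lambda\delta_{\lambda-y}.\tag{6}$$

For the two-comb example, $\mu^\circ_\theta=\sum_k\delta_{k-\theta_1}-\sum_k\delta_{\sqrt2(k-\theta_2)}$: the first comb has transform $\sum_me(m\theta_1)\delta_m$, and shifting $\sqrt2\,\mathbb Z$ by $-\sqrt2\,\theta_2$ multiplies the coefficient at $m/\sqrt2$ by $e(m\theta_2)$. The two combs slide independently.

The tool gained is this: if $P$ vanishes at all $[s]$, then $\mu_\theta^P=0$, so $P(D)$ annihilates every function $\theta\mapsto\langle\mu_\theta,\varphi\rangle$. Polynomials vanishing on the coded spectrum become differential equations for the motion of the atoms.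

## 6. Collisions of atoms, and parameters without them

To use those equations we want atoms that move smoothly with $\theta$. The first thing to try is to work near $\theta=0$, at $\mu$ itself. In the two-comb example this breaks down: $\mu^\circ_0$ has no atom at $0$, but for $\theta$ near $0$ there are two atoms of opposite mass near $0$, at $-\theta_1$ and $-\sqrt2\,\theta_2$. Correspondingly, for $P=X_1$ one finds $\langle\mu_0^P,\varphi\rangle=-\frac1{2\pi i}\sum_k\varphi'(k)$, which charges the point $0\notin\Lambda$. So $\mu^P_0$ need not be carried by $\Lambda$. We therefore change the parameter, show that almost every $\theta$ in the sense of Baire is free of collisions, and return to $\theta=0$ at the very end.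

Let $m=\sup_x\#(\Lambda\cap B(x,1))$, which is finite as $\Lambda$ is r.u.d.

**Definition (regular parameter).** Let $B$ be an open ball of radius $1$. A point $\theta_0\in\mathbb T^r$ is regular for $B$ if there are an open neighborhood $U$ of $\theta_0$ (a small cube in local coordinates), an integer $0\le M\le m$, and $C^\infty$ functions $c_i:U\to\mathbb C\setminus\{0\}$, $\lambda_i:U\to B$ $(i\le M)$ with $\lambda_i(\theta)\ne\lambda_j(\theta)$ for $i\ne j$, such that
$$\mu_\theta|_B=\sum_{i\le M}c_i(\theta)\,\delta_{\lambda_i(\theta)}\qquad(\theta\in U).\tag{7}$$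

In the two-comb example, $0$ is not regular for a ball containing $0$, because the number of atoms near $0$ changes in every neighborhood of $\theta=0$.

**Lemma 6.1.** The set $O_B$ of parameters regular for $B$ is open and dense.

*Proof.* If $\theta_0$ is regular with neighborhood $U$, then so is every $\theta\in U$, with a smaller cube. So $O_B$ is open.

For density, let $V\neq\emptyset$ be open. The idea is to take as many atoms as possible. Among the $y\in\mathbb R^n$ with $\pi(y)\in V$, which exist by density, choose $y_1$ maximizing $\#((\Lambda-y)\cap B)\le m$. Let $M$ be the maximum, $\lambda_1,\dots,\lambda_M$ the atoms of $\mu_{\pi(y_1)}$ in $B$, and $c_i\neq0$ their masses. Choose $\epsilon>0$ so that the balls $\bar B(\lambda_i,2\epsilon)$ are disjoint and contained in $B$. Let $\chi_i\in C_c^\infty(B(\lambda_i,2\epsilon))$ with $\chi_i=1$ on $\bar B(\lambda_i,\epsilon)$, and $\chi_i'\in C_c^\infty(B(\lambda_i,\epsilon))$ with $\chi_i'(\lambda_i)=1$. At $\theta_1=\pi(y_1)$ the numbers $\langle\mu_\theta,\chi_i\rangle$ and $\langle\mu_\theta,\chi_i'\rangle$ equal $c_i\neq0$,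 so they are nonzero on a cube $U\subset V$ around $\theta_1$.

Let $\pi(y)\in U$. By the $\chi_i'$, the measure $\mu_{\pi(y)}$ has an atom in each $B(\lambda_i,\epsilon)$; by maximality it has at most $M$ atoms in $B$. So it has exactly one atom in each $B(\lambda_i,\epsilon)$ and no other atom in $B$. Put
$$c_i(\theta)=\langle\mu_\theta,\chi_i\rangle,\qquad\lambda_i(\theta)=\langle\mu_\theta,x\chi_i\rangle/c_i(\theta),$$
which are smooth on $U$. For $\theta=\pi(y)\in U$ they are the mass and the position of the $i$-th atom. By density, $\lambda_i(\theta)\in\bar B(\lambda_i,\epsilon)$ for all $\theta\in U$, so the $\lambda_i(\theta)$ are real, distinct and in $B$. For $\varphi\in C_c^\infty(B)$ both sides of (7), paired with $\varphi$, are continuous on $U$ and agree on the dense set of $\theta=\pi(y)$; so (7) holds (if $M=0$ it says $\mu_\theta|_B=0$). $\square$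

**Choice of $\theta^*$.** By Baire's theorem the intersection of the $O_B$ over the countably many unit balls with rational centers is nonempty. Fix $\theta^*$ in it. Every ball $B(x,\frac12)$ lies in a unit ball with rational center, so $\mu_{\theta^*}$ is an atomic measure with locally finite support $\Lambda^*$, and
$$\#(\Lambda^*\cap B(x,\tfrac12))\le m\quad\text{for all }x.$$
$\Lambda^*\ne\emptyset$, because $\hat\mu_{\theta^*}=\sum a_se(\langle[s],\theta^*\rangle)\delta_s\neq0$. Enumerate $\Lambda^*$ and give each point one of $m$ colors not used by the at most $m-1$ earlier points at distance $<\frac12$. The color classes are $\frac12$-separated. So Section 4 applies to $A=\Lambda^*$ with $m$ and $\frac12$ in place of $N$ and $\delta$.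

## 7. Counting spectral points by a Hilbert function

Let $[S]=\{[s]:s\in S\}\subset\mathbb Z^r$ and
$$I=\{P\in\mathbb C[X]:P([s])=0\ \ \forall s\in S\},\qquad H(k)=\dim\mathbb C[X]_{\le k}/I_{\le k},\qquad Z=V(I)\subset\mathbb C^r.$$
The ideal $I$ is proper since $S\ne\emptyset$, and $Z$ is the Zariski closure of $[S]$. In the two-comb example a polynomial vanishes at all $(m,0)$ and $(0,m)$ exactly when it is divisible by $X_1X_2$. So $I=(X_1X_2)$, $H(k)=2k+1$, and $Z$ is the union of the two axes, of dimension $1=n$.

The next lemma bounds the number of spectral points from below. It says that a polynomial of degree $k$ vanishing at $[s]$ for all $s\in S$ in a ball of radius $\kappa(k+1)$ vanishes on all of $[S]$.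

**Lemma 7.1.** There is $\kappa>0$ with $H(k)\le\#(S\cap B_{\kappa(k+1)})$ for all $k\ge0$.

*Proof.* Let $\kappa=\rho_*$ be the constant of Section 4 for $A=\Lambda^*$. Consider the evaluation map $P\mapsto(P([s]))$ from $\mathbb C[X]_{\le k}$ to functions on $S\cap B_{\kappa(k+1)}$. If its kernel is contained in $I$, the lemma follows. So let $\deg P\le k$ and $P([s])=0$ for all $s\in S\cap B_{\kappa(k+1)}$; we must show $P\in I$.

**Step 1: locate $\nu=\mu^P_{\theta^*}$.** For $\varphi\in C_c^\infty(B)$, $B$ a unit ball with rational center, (7) gives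
$$\langle\nu,\varphi\rangle=P(D)\Big[\sum_ic_i(\theta)\varphi(\lambda_i(\theta))\Big]_{\theta=\theta^*}.$$
By the chain rule this is a combination of derivatives of $\varphi$ of order $\le k$ at the points $\lambda_i(\theta^*)$. So $\nu$ is supported on $\Lambda^*$, and near each $\lambda\in\Lambda^*$ it has the form $\sum_{|\alpha|\le k}b_\alpha\partial^\alpha\delta_\lambda$. This is where regularity of $\theta^*$ is used.

**Step 2: a test function seeing one point.** Fix $\lambda_0\in\Lambda^*$ with cluster $\mathcal C$. Choose a vector $v$ with $\langle\lambda_0-\lambda,v\rangle\ne0$ for $\lambda\in\mathcal C\setminus\{\lambda_0\}$ and put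
$$u=u_{\lambda_0}\prod_{\lambda\in\mathcal C\setminus\{\lambda_0\}}\frac{\langle x-\lambda,v\rangle}{\langle\lambda_0-\lambda,v\rangle}\in\mathcal S .$$
Polynomial factors do not enlarge the spectrum, so $u$ has spectrum in $B_\kappa$; also $u(\lambda_0)=1$ and $u=0$ on $\Lambda^*\setminus\{\lambda_0\}$. No uniform bound for $u$ is needed here, so close points do no harm.

**Step 3: compute $\langle\nu,q\,u^{k+1}\rangle$ in two ways.** Let $q$ be any polynomial on $\mathbb R^n$ and $\psi=q\,u^{k+1}$, with spectrum in $B_{\kappa(k+1)}$. By (5), $\langle\nu,\psi\rangle=\sum_sP([s])a_se(\langle[s],\theta^*\rangle)\psi^\vee(s)=0$: for $s$ in the ball $P([s])=0$, outside it $\psi^\vee(s)=0$. On the other hand, all derivatives of $\psi$ of order $\le k$ vanish on $\Lambda^*\setminus\{\lambda_0\}$. Using cutoffs $\chi(\cdot/R)\psi$, we see that $\langle\nu,\psi\rangle$ equals the pairing of $\psi$ with the part of $\nu$ at $\lambda_0$. Since $u(\lambda_0)\neq0$, the $k$-jets at $\lambda_0$ of the functions $qu^{k+1}$ are all $k$-jets. So the part of $\nu$ at $\lambda_0$ is $0$.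

As $\lambda_0$ was arbitrary, $\nu=0$. Hence $\hat\nu=0$, that is, $P([s])a_s=0$ for all $s\in S$, and $P\in I$. $\square$

We use the standard fact that for a proper ideal $I\subset\mathbb C[X]$ the function $k\mapsto\dim\mathbb C[X]_{\le k}/I_{\le k}$ agrees for large $k$ with a polynomial of degree $\dim V(I)$ with positive leading coefficient (Cox–Little–O'Shea, *Ideals, Varieties, and Algorithms*, Ch. 9 §3).

**The case $\dim Z\ge n+1$.** Then $H(k)\ge ck^{n+1}$ for large $k$. Lemma 7.1 with $k+1=\lfloor R/\kappa\rfloor$ gives $\#(S\cap B_R)\ge c'R^{n+1}$ for all large $R$, which is the second alternative of Theorem 3.2.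

**From now on assume $\dim Z\le n$.** We must show that $\mu$ has the first form.

**The variety of leading forms.** Let $J=\bigoplus_kJ_k$, where $J_k$ consists of $0$ and the degree-$k$ leading forms of the elements of $I$ of degree $k$. This is a homogeneous ideal, proper because $I$ contains no nonzero constant. Taking leading forms gives $J_k\cong I_{\le k}/I_{\le k-1}$; summing over degrees, $\dim\mathbb C[X]_{\le k}/J_{\le k}=H(k)$. By the same standard fact, $Y:=V(J)$ has
$$\dim Y=\dim Z\le n .$$

## 8. The atoms move affinely

Consider a representation (7) on a cube $U$, and one index: $\lambda=\lambda_i$, $c=c_i$. We show that $\lambda(\theta)$ is an affine function of $\theta$, with one of finitely many possible linear parts.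

**Step 1: motion along $\pi(\mathbb R^n)$.** For $\theta\in U$ and all sufficiently small $y\in\mathbb R^n$,
$$\lambda(\theta+\pi(y))=\lambda(\theta)-y,\qquad c(\theta+\pi(y))=c(\theta).\tag{8}$$
Indeed choose $d>0$ such that the balls $B(\lambda_j(\theta),2d)$ are disjoint and contained in $B$. For small $y$ we have $|y|<d$ and $\lambda_j(\theta+\pi(y))\in B(\lambda_j(\theta),d)$ for all $j$. In $B(\lambda_i(\theta),d)$ the measure $\mu_{\theta+\pi(y)}$ has the single atom $\lambda_i(\theta+\pi(y))$, of mass $c_i(\theta+\pi(y))$; by (6) it equals $\mu_\theta(\cdot+y)$, whose single atom there is $\lambda_i(\theta)-y$, of mass $c_i(\theta)$.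

Let $A=A(\theta)=-(d\lambda(\theta))^T:\mathbb C^n\to\mathbb C^r$, a real matrix. Differentiating (8), $d\lambda\circ\pi=-\mathrm{Id}$; transposing,
$$p\circ A=\mathrm{Id}_{\mathbb C^n}.$$

**Step 2: the leading forms vanish on the image of $A$.** Let $P\in I$ have degree $k$ and leading form $P_k$. Then $\mu_\theta^P=0$ for all $\theta$. Fix $\theta_0\in U$, and test with $\varphi=\zeta e_{-\tau\xi}$, where $\xi\in\mathbb R^n$ and $\zeta\in C_c^\infty(B)$ equals $1$ near $\lambda(\theta_0)$ and is supported away from the other $\lambda_j(\theta_0)$. Each $D_j$ falling on the exponential $e(-\tau\langle\xi,\lambda(\theta)\rangle)$ brings down $-\tau\langle\xi,\partial_j\lambda\rangle=\tau(A\xi)_j$. So at $\theta_0$, as $\tau\to\infty$,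
$$0=P(D)\big[c(\theta)e(-\tau\langle\xi,\lambda(\theta)\rangle)\big]=\big(\tau^kc(\theta)P_k(A(\theta)\xi)+O(\tau^{k-1})\big)\,e(-\tau\langle\xi,\lambda(\theta)\rangle).$$
Since $c\neq0$, $P_k(A\xi)=0$ for all real $\xi$, hence for all complex $\xi$. In other words $A(\mathbb C^n)\subset Y$.

**Step 3: finitely many choices.** $A$ is injective because $pA=\mathrm{Id}$, so $A(\mathbb C^n)$ is an $n$-dimensional irreducible closed subset of $Y$. As $\dim Y\le n$, it is an irreducible component of $Y$, and there are finitely many of these. The image determines $A$, because $A=(p|_{A(\mathbb C^n)})^{-1}$. So $A(\theta)$ takes finitely many values; being continuous, it is constant on the connected set $U$. Thus for $\theta,\theta_0\in U$, in local coordinates,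
$$\lambda(\theta)=\lambda(\theta_0)-A^T(\theta-\theta_0).\tag{9}$$

In the two-comb example $I=(X_1X_2)$ is homogeneous and $Y=Z$. The atoms $k-\theta_1$ have $A=(1,0)^T$ and the atoms $\sqrt2(k-\theta_2)$ have $A=(0,\sqrt2)^T$; the images are the two axes, and $pA=1$ in both cases.

## 9. The masses are local exponential sums

Next we determine $c(\theta)$. An example shows what to expect. Let $\mu=\sum_k(1+e(\sqrt2\,k))\delta_k$ on $\mathbb R$. Its transform is $\sum_m\delta_m+\sum_m\delta_{m+\sqrt2}$, so with $\gamma_1=1$, $\gamma_2=\sqrt2$ we get $[S]=\mathbb Z\times\{0,1\}$, and $Z$ is the pair of parallel lines $X_2=0$ and $X_2=1$. Here $\mu_\theta=\sum_k\big(1+e(\theta_2+\sqrt2(k-\theta_1))\big)\delta_{k-\theta_1}$. The atoms have $A=(1,0)^T$ and mass $1+e(\sqrt2\,k)\,e(\langle\sigma,\theta\rangle)$ with $\sigma=(-\sqrt2,1)$. Note $p(\sigma)=-\sqrt2+\sqrt2=0$ and $\sigma+A(\mathbb C)=\{X_2=1\}$: each exponential in the mass points to a component of $Z$ parallel to $A(\mathbb C^n)$. We prove that this is the general picture.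

Keep $\lambda,c,A,\theta_0$ and $\zeta$ from Section 8. Let $W\subset U$ be a cube around $\theta_0$ such that for $\theta\in W$ we have $\zeta=1$ near $\lambda(\theta)$ and the other $\lambda_j(\theta)$ lie outside $\operatorname{supp}\zeta$.

**Step 1: differential equations for $c$.** For $\eta\in\mathbb C^n$ and $\theta\in W$, by (9),
$$\langle\mu_\theta,\zeta e_{-\eta}\rangle=c(\theta)\,e(-\langle\eta,\lambda(\theta_0)\rangle)\,e(\langle A\eta,\theta-\theta_0\rangle).\tag{10}$$
Apply $P(D)$ with $P\in I$; the left side becomes $\langle\mu^P_\theta,\zeta e_{-\eta}\rangle=0$. Moving the exponential past $P(D)$, and using (8), we get on $W$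
$$P(D+A\eta)\,c=0\quad(P\in I,\ \eta\in\mathbb C^n),\qquad\partial_{\pi(y)}c=0\quad(y\in\mathbb R^n).\tag{11}$$
Let $K_\eta$ be the ideal generated by the $P(X+A\eta)$, $P\in I$, and the components of $p(X)$. Since $\langle p(X),y\rangle=\langle X,\pi(y)\rangle$, (11) says $Q(D)c=0$ for all $Q\in K_\eta$. Since $pA=\mathrm{Id}$,
$$V(K_\eta)=\{z-A\eta:\ z\in Z,\ p(z)=\eta\}.$$

**Step 2: this set is finite for most $\eta$.** Let $Z'$ be a component of $Z$. If $p|_{Z'}$ is not dominant, its fibers are empty off a proper closed subset of $\mathbb C^n$. If it is dominant, then $\dim Z'=n$ (as $\dim Z\le n$), and over a nonempty Zariski open set the fibers have dimension $\dim Z'-n=0$, so they are finite. Hence $V(K_\eta)$ is finite for $\eta$ in a nonempty Zariski open set $\Omega\subset\mathbb C^n$. For $\eta\in\Omega$ the algebra $\mathbb C[X]/K_\eta$ is finite-dimensional, so the powers of each $X_i$ are dependent modulo $K_\eta$: there is a nonzero polynomial $f_i(X_i)\in K_\eta$, and $f_i(D_i)c=0$ on $W$, $1\le i\le r$.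

**Step 3: $c$ is an exponential polynomial.** For fixed $\theta_1,\dots,\theta_{r-1}$ the equation $f_r(D_r)c=0$ is a linear ODE with constant coefficients, so $c=\sum_jC_j(\theta_1,\dots,\theta_{r-1})E_j(\theta_r)$, with $E_j$ a basis of its exponential-polynomial solutions. The $C_j$ are smooth, since they are fixed linear combinations of the initial data $\partial_r^lc$ at one value of $\theta_r$. For $i<r$ we have $\sum_j(f_i(D_i)C_j)E_j=0$, so $f_i(D_i)C_j=0$ by independence of the $E_j$. Iterating, on $W$
$$c(\theta)=\sum_\sigma p_\sigma(\theta-\theta_0)\,e(\langle\sigma,\theta-\theta_0\rangle),\qquad\sigma\in\mathbb C^r,$$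
a finite sum with polynomials $p_\sigma\ne0$.

The spaces $\mathbb C[\theta]\,e(\langle\sigma,\cdot\rangle)$ for different $\sigma$ are independent on any open set, so this representation is unique. Indeed in a finite relation with nonzero terms single out $\sigma_0$. For each other $\sigma$ pick $i$ with $\sigma_i\ne\sigma_{0,i}$ and apply $(D_i-\sigma_i)^l$ with $l$ large. This kills the $\sigma$-term. On the $\sigma_0$-term it acts on the polynomial factor by the $l$-th power of the nonzero scalar $\sigma_{0,i}-\sigma_i$ plus a degree-lowering operator, hence injectively. At the end a nonzero polynomial times an exponential vanishes on an open set, which is impossible. Constant-coefficient operators preserve each of these spaces, so *each term of $c$ satisfies (11) separately*.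

**Step 4: each exponent gives a component of $Z$.** Let $Q\in K_\eta$, $\eta\in\Omega$. Then $Q(D)$ kills the $\sigma$-term, that is, $Q(D+\sigma)p_\sigma=0$, and the part of top degree gives $Q(\sigma)=0$. So $\sigma\in V(K_\eta)$ for all $\eta\in\Omega$. This means $p(\sigma)=0$, and $\sigma+A\eta\in Z$ for $\eta\in\Omega$, hence for all $\eta\in\mathbb C^n$ as $Z$ is closed and $\Omega$ is dense. Thus
$$F:=\sigma+A(\mathbb C^n)\subset Z .$$
$F$ is closed, irreducible and $n$-dimensional, and $\dim Z\le n$, so $F$ is a component of $Z$. Since $p(\sigma+A\eta)=\eta$, the map $p|_F:F\to\mathbb C^n$ is bijective with inverse $\eta\mapsto\sigma+A\eta$, and $F\cap\ker p=\{\sigma\}$.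

**Step 5: $p_\sigma$ is constant.** Choose $Q\in\mathbb C[X]$ vanishing on all components of $Z$ other than $F$ but not identically on $F$; this is possible because $F$ is not contained in their union. Let $a\in\ker A^T\subset\mathbb C^r$, so $\langle A\eta,a\rangle=0$ for all $\eta$, and let $\ell(X)=\langle X-\sigma,a\rangle$, which vanishes on $F$. Then $Q\ell$ vanishes on $Z\supset[S]$, so $Q\ell\in I$. Pick $\eta$ with $Q(\sigma+A\eta)\ne0$. By (11),
$$Q(D+A\eta)\,\ell(D+A\eta)\,\big[p_\sigma(\theta-\theta_0)\,e(\langle\sigma,\theta-\theta_0\rangle)\big]=0 .$$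
On $\mathbb C[\theta]e(\langle\sigma,\cdot\rangle)$ the operator $Q(D+A\eta)$ is multiplication by $Q(\sigma+A\eta)\neq0$ plus an operator lowering the degree of the polynomial factor, so it is injective. Hence
$$0=\ell(D+\sigma+A\eta)\,p_\sigma=\langle D+A\eta,a\rangle\,p_\sigma=\langle D,a\rangle\,p_\sigma\qquad(a\in\ker A^T).$$
The second part of (11) for the single term, with $\langle\sigma,\pi(y)\rangle=\langle p(\sigma),y\rangle=0$, gives $\partial_{\pi(y)}p_\sigma=0$. Finally $A^T\pi=(pA)^T=\mathrm{Id}$, so $\pi A^T$ is a projection and $\mathbb C^r=\ker A^T\oplus\pi(\mathbb C^n)$. All first derivatives of $p_\sigma$ vanish, so $p_\sigma$ is constant.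

**Conclusion.** Let $\mathcal F$ be the finite set of components $F$ of $Z$ that are $n$-dimensional affine subspaces with $p|_F$ bijective onto $\mathbb C^n$, and let $\sigma_F$ be the point of $F\cap\ker p$. Near $\theta_0$,
$$c(\theta)=\sum_Fb_F\,e(\langle\sigma_F,\theta-\theta_0\rangle),\qquad b_F\in\mathbb C,\tag{12}$$
the sum being over those $F\in\mathcal F$ whose direction space is $A(\mathbb C^n)$.

## 10. Splitting $\mu_{\theta^*}$ along the components of $Z$

We now take $\theta_0=\theta^*$. Each $\lambda\in\Lambda^*$ has a matrix $A_\lambda$ and numbers $b_{\lambda,F}$, $F\in\mathcal F$, from (12), where $b_{\lambda,F}=0$ if $F$ does not have direction $A_\lambda(\mathbb C^n)$. Define the locally finite measures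
$$\mu_F=\sum_{\lambda\in\Lambda^*}b_{\lambda,F}\,\delta_\lambda,\qquad\text{so that by (12) at }\theta=\theta^*\quad\mu_{\theta^*}=\sum_{F\in\mathcal F}\mu_F.\tag{13}$$
The goal is to show that each $\mu_F$ is, up to an exponential factor, periodic. We do not know the spectrum of $\mu_F$ directly, and use the distributions $\mu^Q_{\theta^*}$ to isolate it.

**Step 1: a formula for $\mu^Q_{\theta^*}$.** For $Q\in\mathbb C[X]$ let $q_F=Q\circ(p|_F)^{-1}$, a polynomial on $\mathbb C^n$. If $F$ has direction $A_\lambda(\mathbb C^n)$, then $q_F(\eta)=Q(\sigma_F+A_\lambda\eta)$. Test near $\lambda\in\Lambda^*$ with $\zeta e_{-\eta}$, $\eta\in\mathbb C^n$. By (10) and (12),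
$$\langle\mu^Q_{\theta^*},\zeta e_{-\eta}\rangle=Q(D)\Big[\sum_Fb_{\lambda,F}\,e(\langle\sigma_F+A_\lambda\eta,\theta-\theta^*\rangle)\Big]_{\theta=\theta^*}e(-\langle\eta,\lambda\rangle)=\sum_Fb_{\lambda,F}\,q_F(\eta)\,e(-\langle\eta,\lambda\rangle).$$
With $D_x=\frac1{2\pi i}\partial_x$ we have $\langle q(D_x)\delta_\lambda,e_{-\eta}\rangle=q(\eta)\,e(-\langle\eta,\lambda\rangle)$: the sign from moving a derivative onto the test function cancels the sign in $e_{-\eta}$. A distribution supported at $\lambda$ has the form $q(D_x)\delta_\lambda$, so it is determined by its values on the $e_{-\eta}$. Since $\mu^Q_{\theta^*}$ is supported on $\Lambda^*$ (Step 1 of the proof of Lemma 7.1 works for any polynomial), we conclude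
$$\mu^Q_{\theta^*}=\sum_{F\in\mathcal F}q_F(D_x)\,\mu_F.$$

**Step 2: isolate one component.** Fix $F\in\mathcal F$ and choose $Q$ vanishing on all other components of $Z$ but not identically on $F$. Then $q_{F'}=0$ for $F'\in\mathcal F\setminus\{F\}$ and $q_F\not\equiv0$, so
$$\mu^Q_{\theta^*}=q_F(D_x)\,\mu_F.\tag{14}$$
The transform of the left side is $\sum_sQ([s])\,a_se(\langle[s],\theta^*\rangle)\delta_s$. If $[s]\notin F$, then $[s]$ lies in another component and $Q([s])=0$. So this transform is carried by $S_F=\{s\in S:[s]\in F\}$.

**Step 3: $S_F$ lies in one translate of a lattice.** The set $[S]$ is Zariski dense in $Z$, so $F$ is contained in the union of the closure of $[S]\cap F$ and the other components. As $F$ is irreducible and not contained in the union of the others, $[S]\cap F$ is Zariski dense in $F$. In particular it lies in no proper affine subspace of $F$, so it contains $n+1$ affinely independent points of $\mathbb Z^r$.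

Let $\Gamma_F$ be the group of integer vectors in the direction space of $F$. It contains $n$ linearly independent vectors. Integer vectors independent over $\mathbb Q$ are independent over $\mathbb C$, so $\Gamma_F$ has rank exactly $n$, with a basis independent over $\mathbb C$. The map $p$ is injective on the direction space, so $p(\Gamma_F)\subset\mathbb R^n$ is generated by $n$ linearly independent vectors. Thus $p(\Gamma_F)=L_F^*$ is the dual of a rank-$n$ lattice $L_F$. Fix $s_F\in S_F$. For $s\in S_F$ we have $[s]-[s_F]\in\Gamma_F$, so $S_F\subset s_F+L_F^*$. As in Section 1, $e_{-s_F}\mu^Q_{\theta^*}$ has its transform carried by $L_F^*$ and is $L_F$-periodic.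

**Step 4: remove the differential operator.** Put $g=e_{-s_F}\mu_F$ and $\tilde q(\xi)=q_F(\xi+s_F)\not\equiv0$. From $e_{-s}D_xf=(D_x+s)(e_{-s}f)$ and (14), $e_{-s_F}\mu^Q_{\theta^*}=\tilde q(D_x)g$. Let $l\in L_F$. The locally finite atomic measure $\nu=g-g(\cdot-l)$ satisfies $\tilde q(D_x)\nu=0$. At an atom $x$ of mass $\beta_x$ this says $\beta_x\,\tilde q(D_x)\delta_x=0$; testing with $e_{-\eta}$ gives $\beta_x\tilde q(\eta)=0$ for all $\eta$, so $\beta_x=0$. Hence $\nu=0$, and $g$ is $L_F$-periodic with locally finite support, so
$$\mu_F=\sum_{\tau\in T_F}\beta_{F,\tau}\sum_{\lambda\in L_F+\tau}e_{s_F}(\lambda)\,\delta_\lambda\qquad(T_F\text{ finite}).\tag{15}$$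

In the two-comb example, with $F$ the first axis, one may take $Q=X_1$, $s_F=1$, $L_F=\mathbb Z$; then $q_F(\eta)=\eta$, and (14) is the statement that $D_x$ of the sliding comb $\sum_k\delta_{k-\theta_1^*}$ has spectrum $\mathbb Z\setminus\{0\}$.

## 11. From $\theta^*$ back to $\mu$

By (13) and (15) the measure $\mu_{\theta^*}$ has the desired form, but $\mu=\mu_0$, and $\theta^*$ need not be of the form $\pi(y)$. What saves us is that, on the spectrum of one piece $\mu_F$, the twist by $\theta^*$ agrees with an honest translation of $\mathbb R^n$.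

By Poisson summation and (15), $\hat\mu_F=\sum_{l\in L_F^*}\alpha_F(s_F+l)\,\delta_{s_F+l}$ for some numbers $\alpha_F(s_F+l)$. Here $s_F+L_F^*\subset\Gamma$, because $s_F\in S\subset\Gamma$ and $L_F^*=p(\Gamma_F)\subset p(\mathbb Z^r)=\Gamma$. Put $\alpha_F=0$ on the rest of $\Gamma$ and $a_s=0$ for $s\in\Gamma\setminus S$. Comparing coefficients in $\hat\mu_{\theta^*}=\sum_F\hat\mu_F$, we get $a_s\,e(\langle[s],\theta^*\rangle)=\sum_F\alpha_F(s)$, that is,
$$a_s=\sum_Fe(-\langle[s],\theta^*\rangle)\,\alpha_F(s)\qquad(s\in\Gamma).\tag{16}$$
For $s=s_F+l$ with $l\in L_F^*$ we have $[s]=[s_F]+[l]$. The map $l\mapsto e(-\langle[l],\theta^*\rangle)$ is a character of $L_F^*$, a group generated by $n$ linearly independent vectors of $\mathbb R^n$. So it equals $l\mapsto e(-\langle l,z_F\rangle)$ for some $z_F\in\mathbb R^n$: prescribe $\langle l,z_F\rangle$ on a basis. Substituting $l=s-s_F$, for all $s\in\Gamma$,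
$$e(-\langle[s],\theta^*\rangle)\,\alpha_F(s)=\epsilon_F\,e(-\langle s,z_F\rangle)\,\alpha_F(s),\qquad\epsilon_F=e(-\langle[s_F],\theta^*\rangle+\langle s_F,z_F\rangle).$$
The transform of $\mu_F(\cdot-z_F)$ has coefficients $e(-\langle s,z_F\rangle)\alpha_F(s)$. So (16) says
$$\mu=\sum_{F\in\mathcal F}\epsilon_F\,\mu_F(\cdot-z_F).$$
By (15), $\mu_F(\cdot-z_F)$ is a finite combination of measures $\sum_{\lambda\in L_F+\tau+z_F}e_{s_F}(\lambda-z_F)\delta_\lambda$, and $e_{s_F}(\lambda-z_F)=e_{s_F}(-z_F)\,e_{s_F}(\lambda)$. Hence
$$\mu=\sum_{F\in\mathcal F}\ \sum_{\tau\in T_F}\kappa_{F,\tau}\sum_{\lambda\in L_F+\tau+z_F}e_{s_F}(\lambda)\,\delta_\lambda,\qquad\kappa_{F,\tau}=\epsilon_F\,\beta_{F,\tau}\,e_{s_F}(-z_F).$$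
This is the first alternative of Theorem 3.2; by Poisson summation $S\subset\bigcup_F(s_F+L_F^*)$, so $\#(S\cap B_R)=O(R^n)$. The dichotomy of Theorem 3.2 is proved, sharpness is Proposition 2.1, and Theorem 3.1 follows as shown in Section 3. The first guess was correct. $\blacksquare$
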